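\title{Congruence liftings of finite Boolean diagrams and embeddings of lattices into congruence lattices}

\begin{abstract}
We construct a diagram of finite Boolean semilattices and $(\vee,0,1)$-embeddings, indexed by an $11$-element poset, with the following property: if it can be lifted, with respect to the congruence lattice functor, in a variety $\mathbf V$, then for every nonempty set $X$ the lattice of equivalence relations on $X$ embeds into the congruence lattice of the free algebra $F_{\mathbf V}(X)$. Consequently every lattice embeds into the congruence lattice of an algebra in $\mathbf V$. The proof also shows that this embedding property holds exactly when $\mathbf V$ has no Taylor term, and exactly when one particular nine-element lattice embeds into the congruence lattice of an algebra in $\mathbf V$.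
\end{abstract}

\section{Introduction}\label{sec:intro}

For an algebra $A$ let $\operatorname{Con}A$ be its congruence lattice, and let $\operatorname{Con}_cA$ be the $(\vee,0)$-semilattice of its compact (that is, finitely generated) congruences. A homomorphism $f\colon A\to B$ induces a map $\operatorname{Con}f$, which sends a congruence $\theta$ of $A$ to the congruence of $B$ generated by $\{(f(x),f(y)):(x,y)\in\theta\}$. This map preserves joins, $0$ and compactness, and in this way $\operatorname{Con}_c$ is a functor from algebras to $(\vee,0)$-semilattices. There are then two ways to ask how rich the congruences of a variety $\mathbf V$ are. One can ask which lattices occur as sublattices of $\operatorname{Con}A$ for $A\in\mathbf V$, or one can ask which diagrams of semilattices are images under the functor of diagrams in $\mathbf V$. This paper relates the two.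

Let $P$ be a finite poset. A \emph{$P$-indexed diagram} of semilattices consists of semilattices $S_p$ ($p\in P$) and homomorphisms $\varphi_p^q\colon S_p\to S_q$ ($p\le q$) such that $\varphi_p^p=\mathrm{id}$ and $\varphi_q^r\circ\varphi_p^q=\varphi_p^r$ for $p\le q\le r$. Diagrams of algebras are defined in the same way. A \emph{lifting} of the diagram in $\mathbf V$ is a $P$-indexed diagram of algebras $A_p\in\mathbf V$ and homomorphisms $f_p^q\colon A_p\to A_q$, together with isomorphisms $\iota_p\colon\operatorname{Con}_cA_p\to S_p$ such that $\iota_q\circ\operatorname{Con}f_p^q=\varphi_p^q\circ\iota_p$ for all $p\le q$. A \emph{finite Boolean semilattice} is a finite Boolean lattice $\mathbf 2^n$ regarded as a $(\vee,0,1)$-semilattice, and a \emph{$(\vee,0,1)$-embedding} is a one-to-one map that preserves finite joins, $0$ and $1$. An \emph{embedding} of lattices is a one-to-one map that preserves the binary operations $\vee$ and $\wedge$, so that its image is a sublattice. The following problem comes from Wehrung and T\r{u}ma~\cite{WT}.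

\medskip
\noindent\textbf{Problem.} \emph{Suppose that every diagram of finite Boolean semilattices and $(\vee,0,1)$-embeddings indexed by a finite poset has a lifting in the variety $\mathbf V$. Does every finite lattice embed into the congruence lattice of some algebra in $\mathbf V$?}
\medskip

At first sight the hypothesis seems too weak. It only produces algebras whose congruence lattices are Boolean, and the objects of the diagrams, taken one at a time, force nothing. The congruences of the lattice $\mathbf 2^n$ are the relations $\{(x,y):x\vee a=y\vee a\}$ with $a\in\mathbf 2^n$, so every $\mathbf 2^n$ is the congruence lattice of a distributive lattice, while congruence lattices of lattices are distributive and contain no nondistributive sublattice. The information lies in the arrows, which need not preserve meets: the $(\vee,0,1)$-embedding $\mathbf 2^2\to\mathbf 2^3$ that sends the atoms $\{1\},\{2\}$ to $\{1,3\},\{2,3\}$ is the smallest example. By combining such arrows one can control joins and meets of congruences in a subalgebra that is \emph{not} one of the algebras of the lifting, and its congruence lattice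 need not be distributive. The answer to the Problem is yes, and one diagram suffices. Write $\operatorname{Eq}X$ for the lattice of equivalence relations on a set $X$, and $F_{\mathbf V}(X)$ for the free algebra of $\mathbf V$ on $X$.

\begin{theorem}\label{thm:main}
There is a diagram $\mathcal D$ of finite Boolean semilattices and $(\vee,0,1)$-embeddings, indexed by an $11$-element poset, with the following property. If $\mathcal D$ has a lifting in a variety $\mathbf V$, then for every nonempty set $X$ the lattice $\operatorname{Eq}X$ embeds into $\operatorname{Con}F_{\mathbf V}(X)$. Consequently every finite lattice embeds into the congruence lattice of a finitely generated free algebra of $\mathbf V$, and every lattice embeds into the congruence lattice of some free algebra of $\mathbf V$.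
\end{theorem}

The link between the hypothesis and the conclusion is an equational condition on $\mathbf V$. Put $[n]=\{1,\dots,n\}$. A term $t$ of arity $n\ge1$ is \emph{idempotent} in $\mathbf V$ if $\mathbf V$ satisfies $t(x,\dots,x)=x$. A \emph{Taylor term} of $\mathbf V$ is an idempotent term $t$ of some arity $n\ge1$ such that for each $i\in[n]$ there are tuples $u^i,v^i\in\{x,y\}^n$ with $u^i_i=x$ and $v^i_i=y$ for which $\mathbf V$ satisfies
\[
(E_i)\qquad t(u^i_1,\dots,u^i_n)=t(v^i_1,\dots,v^i_n).
\]
Let $K=\{0,\alpha_1,\alpha_2,\alpha,\beta_1,\beta_2,\beta,\gamma,1\}$ be the nine-element lattice of Figure~\ref{fig:K}. In $K$ we have $\alpha_1\vee\alpha_2=\alpha$, $\alpha_1\wedge\alpha_2=0$, $\beta_1\vee\beta_2=\beta$, $\beta_1\wedge\beta_2=0$, and two elements taken from different sets among $\{\alpha_1,\alpha_2,\alpha\}$, $\{\beta_1,\beta_2,\beta\}$, $\{\gamma\}$ have join $1$ and meet $0$.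

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,every node/.style={circle,fill,inner sep=1.5pt}]
\node[label=below:$0$] (o) at (0,0) {};
\node[label=above:$1$] (i) at (0,3) {};
\node[label=left:$\alpha_1$] (a1) at (-2.7,1) {};
\node[label=right:$\alpha_2$] (a2) at (-1.4,1) {};
\node[label=left:$\alpha$] (a) at (-2.05,2) {};
\node[label=left:$\beta_1$] (b1) at (1.4,1) {};
\node[label=right:$\beta_2$] (b2) at (2.7,1) {};
\node[label=right:$\beta$] (b) at (2.05,2) {};
\node[label=right:$\gamma$] (c) at (0,1.6) {};
\draw (o)--(a1)--(a)--(i) (o)--(a2)--(a) (o)--(b1)--(b)--(i) (o)--(b2)--(b) (o)--(c)--(i);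
\end{tikzpicture}
\caption{The nine-element lattice $K$. It embeds into the congruence lattice of an algebra of a variety $\mathbf V$ if and only if $\mathbf V$ has no Taylor term.}\label{fig:K}
\end{figure}

\begin{theorem}\label{thm:class}
For any variety $\mathbf V$ the following are equivalent.
\begin{enumerate}
\item[(1)] $\mathbf V$ has no Taylor term.
\item[(2)] $\operatorname{Eq}X$ embeds into $\operatorname{Con}F_{\mathbf V}(X)$ for every nonempty set $X$.
\item[(3)] Every lattice embeds into $\operatorname{Con}A$ for some $A\in\mathbf V$.
\item[(4)] Every finite lattice embeds into $\operatorname{Con}A$ for some $A\in\mathbf V$.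
\item[(5)] $K$ embeds into $\operatorname{Con}A$ for some $A\in\mathbf V$.
\end{enumerate}
\end{theorem}

The proof has three independent parts. In Section~\ref{sec:diagram} a lifting of $\mathcal D$ yields a nontrivial algebra with seven congruences that satisfy some of the join and meet relations of $K$. In Section~\ref{sec:collapse} these relations are shown to be contradictory in the presence of a Taylor term. In Section~\ref{sec:free} we embed $\operatorname{Eq}X$ into $\operatorname{Con}F_{\mathbf V}(X)$ when there is no Taylor term. Section~\ref{sec:end} assembles the parts, using the embedding theorems of Whitman~\cite{Wh} and of Pudl\'ak and T\r{u}ma~\cite{PT}, and shows that the implication in the Problem cannot be reversed.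

\section{Congruences, free algebras and Taylor terms}\label{sec:background}

Algebras are nonempty, operations are finitary, and constants are allowed. An $m$-ary term is a term in the variables $x_1,\dots,x_m$, not all of which need occur. We write $0_A$ and $1_A$ for the least and the greatest congruence of $A$, and $a\mathrel\theta b$ for $(a,b)\in\theta$. If $a_l\mathrel\theta b_l$ for all $l$, then $g(\bar a)\mathrel\theta g(\bar b)$ for every term $g$. We use the following textbook facts.

\begin{itemize}
\item[(C1)] Meets in $\operatorname{Con}A$ are intersections, and joins are computed as in $\operatorname{Eq}A$: $(a,b)\in\theta\vee\psi$ if and only if there is a chain $a=c_0,c_1,\dots,c_r=b$ with $(c_{k-1},c_k)\in\theta\cup\psi$ for all $k$.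
\item[(C2)] For $f\colon A\to B$ and $\theta\in\operatorname{Con}B$, the relation $f^{-1}(\theta)=\{(a,a'):f(a)\mathrel\theta f(a')\}$ is a congruence of $A$, and it is the largest $\psi\in\operatorname{Con}A$ with $(\operatorname{Con}f)(\psi)\le\theta$. It is the kernel of the composite $A\to B\to B/\theta$.
\item[(C3)] If $h\colon A\to D$ is onto with kernel $\kappa$, then $\theta\mapsto h(\theta)=\{(h(a),h(a')):a\mathrel\theta a'\}$ is an isomorphism from the interval $[\kappa,1_A]$ of $\operatorname{Con}A$ onto $\operatorname{Con}D$.
\item[(C4)] Every congruence is the join of the compact congruences below it. Hence if $\operatorname{Con}_cA$ is finite, then $\operatorname{Con}A=\operatorname{Con}_cA$.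
\item[(C5)] If $\mathbf V$ is nontrivial and $X\ne\varnothing$, then $X$ is a generating subset of $F=F_{\mathbf V}(X)$, every map from $X$ to an algebra of $\mathbf V$ extends to a homomorphism on $F$, and for distinct $y_1,\dots,y_k\in X$ and $k$-ary terms $s,s'$ we have $s(\bar y)=s'(\bar y)$ in $F$ if and only if $\mathbf V$ satisfies $s=s'$.
\end{itemize}

The identity $(E_i)$ fails when $t$ is interpreted as the $i$-th projection on a set with two elements. So a Taylor term is an idempotent term that is prevented from being any projection by identities in which both sides are $t$ applied to variables.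

\begin{example}\label{ex:taylor}
A commutative idempotent binary term is a Taylor term: $t(x,y)=t(y,x)$ is $(E_1)$, and read backwards it is $(E_2)$. Thus semilattices and lattices have the Taylor term $x_1\wedge x_2$. For groups, rings and modules take $t=x_1x_2^{-1}x_3$, in additive notation $x_1-x_2+x_3$. The identity $t(x,y,y)=t(y,y,x)$ is $(E_1)$ and, read backwards, $(E_3)$, and $t(x,x,y)=t(y,y,y)$ is $(E_2)$. A trivial variety has the unary Taylor term $x_1$. In a nontrivial variety a variable $x_j$ is never a Taylor term, since $(E_j)$ would read $x=y$. Hence the variety of sets has no Taylor term. Neither has the variety of commutative semigroups, because a word $s$ with $s(x,\dots,x)=x$ has length one and so is a variable.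
\end{example}

\section{From a lifting to a configuration of congruences}\label{sec:diagram}

We want to force, in a nontrivial algebra $U\in\mathbf V$, congruences $\xi(i)$ indexed monotonically by a finite poset $I$, such that certain prescribed joins equal $1_U$ and certain prescribed meets equal $0_U$. The data are a finite poset $I$ and two nonempty finite sets $\mathcal J$ (the prescribed joins) and $\mathcal M$ (the prescribed meets) of nonempty subsets of $I$, subject to two conditions:
\begin{itemize}
\item[(a)] for all $J\in\mathcal J$ and $m\in\bigcup\mathcal M$, some $j\in J$ satisfies $j\not\le m$;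
\item[(b)] for all $M\in\mathcal M$ and $i\in\bigcup\mathcal J$, some $m\in M$ satisfies $i\not\le m$.
\end{itemize}

\subsection*{Design of the diagram}
Joins pass upward from a subalgebra: if congruences of $U$ restrict on a subalgebra $C$ to congruences with join $1_C$, then their join collapses $C$. Meets pass downward from an extension: if congruences of $U$ extend to congruences of $D\ge U$ with meet $0_D$, then their meet is $0_U$. So we look for algebras $C_J$ ($J\in\mathcal J$) and $D_M$ ($M\in\mathcal M$), all inside one algebra $B$, with $C_J\le D_M$ for all $J$ and $M$, and we let $U$ be generated by the $C_J$. We ask that $\operatorname{Con}C_J$ be the power set $\mathcal P(J)$, and we let $\xi(i)$ be generated by the atoms $\{j\}$ with $j\le i$ of all these power sets. Then $\bigvee_{j\in J}\xi(j)$ collapses $C_J$. To make it collapse the other $C_{J'}$ too, we put below all of them a common subalgebra $C_0$ whose greatest congruence generates the greatest congruence of each $C_{J'}$.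

It remains to choose the Boolean lattice $\operatorname{Con}D_M$. An atom $\tau$ of it must lie below the image of some atom of $\mathcal P(J)$ for each $J$, because the arrows preserve $1$. The most economical choice is that it lies below exactly one, say $\{\tau(J)\}$, so that $\tau$ is a choice function. Let
\[
T=\prod_{J\in\mathcal J}J .
\]
The atom $\tau$ lies below the congruence of $D_M$ generated by $\xi(m)$ exactly when $\tau(J)\le m$ for some $J$, and no atom may do so for all $m\in M$. This leads to the definition
\[
T_M=\{\tau\in T:\ \text{there is } m\in M \text{ such that } \tau(J)\not\le m \text{ for all } J\in\mathcal J\}.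
\]
Conditions (a) and (b) say that $T_M$ is large enough, and they are used only through the next lemma.

\begin{lemma}\label{lem:choice}
For all $M\in\mathcal M$, $J\in\mathcal J$ and $j\in J$ there is $\tau\in T_M$ with $\tau(J)=j$. In particular $T_M\ne\varnothing$.
\end{lemma}

\begin{proof}
By (b) there is $m\in M$ with $j\not\le m$. Put $\tau(J)=j$, and for each $J'\ne J$ use (a) to choose $\tau(J')\in J'$ with $\tau(J')\not\le m$.
\end{proof}

\begin{example}\label{ex:M3}
Let $I=\{\alpha,\beta,\gamma\}$ be an antichain, and let $\mathcal J=\mathcal M$ consist of $J_1=\{\beta,\gamma\}$, $J_2=\{\alpha,\gamma\}$, $J_3=\{\alpha,\beta\}$. Conditions (a) and (b) hold because a two-element set contains an element different from any given one. Write $\tau\in T$ as the triple $(\tau(J_1),\tau(J_2),\tau(J_3))$. For $M=\{\alpha,\beta\}$, the set $T_M$ consists of the triples that omit $\alpha$ or omit $\beta$: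
\[
T_M=\{(\beta,\gamma,\beta),\ (\gamma,\gamma,\beta),\ (\gamma,\alpha,\alpha),\ (\gamma,\gamma,\alpha)\}.
\]
The congruence $\xi(\alpha)$ is generated by the atoms $\{\alpha\}$ of $\operatorname{Con}C_{J_2}$ and of $\operatorname{Con}C_{J_3}$. In $\operatorname{Con}D_M=\mathcal P(T_M)$ both atoms map below the set of the last two triples. In the same way the generators of $\xi(\beta)$ map below the set of the first two triples. These sets are disjoint, so $\xi(\alpha)\wedge\xi(\beta)=0_U$, and $\xi(\alpha)\vee\xi(\beta)$ collapses $C_{J_3}$, hence $C_0$, hence all of $U$. By symmetry the three congruences have pairwise meet $0_U$ and pairwise join $1_U$. This is impossible in a nontrivial distributive lattice: there $\xi(\alpha)=\xi(\alpha)\wedge(\xi(\beta)\vee\xi(\gamma))=0$ and likewise $\xi(\beta)=0$, so that $1=0$.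
\end{example}

One difficulty remains. The different $\mathcal P(T_M)$ must map to a common top object, compatibly with the maps from the $\mathcal P(J)$. The natural candidate is $\mathbf 2$, with every nonempty set sent to $1$, but these maps are not one-to-one, and the Problem allows only embeddings. We therefore enlarge the diagram. Each $\mathcal P(T_M)$ is replaced by $\mathcal P(T)$, and the top object is $\mathcal P(T\cup\{\infty\})$, where the part in $T$ makes the arrows one-to-one and the new point $\infty$ records whether a set meets $T_M$. Factoring the top algebra of a lifting by the congruence that corresponds to $T$ recovers the situation described above.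

\subsection*{The diagram}
The index poset is
\[
P=\{\bot\}\cup\{p_J:J\in\mathcal J\}\cup\{q_M:M\in\mathcal M\}\cup\{\top\},\qquad \bot<p_J<q_M<\top\ \text{ for all } J,M,
\]
with no other strict relations. Let $\infty\notin T$ and put
\[
S_\bot=\mathcal P(\{*\}),\qquad S_{p_J}=\mathcal P(J),\qquad S_{q_M}=\mathcal P(T),\qquad S_\top=\mathcal P(T\cup\{\infty\}).
\]
The maps from $S_\bot$ send $\varnothing$ to $\varnothing$ and $\{*\}$ to the greatest element. The other non-identity maps are $\varphi_{p_J}^{q_M}(a)=\{\tau\in T:\tau(J)\in a\}$ and
\[
\varphi_{q_M}^{\top}(b)=\begin{cases}b&\text{if } b\cap T_M=\varnothing,\\ b\cup\{\infty\}&\text{otherwise,}\end{cases}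
\qquad
\varphi_{p_J}^{\top}(a)=\begin{cases}\varnothing&\text{if } a=\varnothing,\\ \{\tau:\tau(J)\in a\}\cup\{\infty\}&\text{otherwise.}\end{cases}
\]

\begin{lemma}\label{lem:diagram}
This is a $P$-indexed diagram of finite Boolean semilattices and $(\vee,0,1)$-embeddings.
\end{lemma}

\begin{proof}
All maps preserve $\varnothing$ and binary unions; for $\varphi_{q_M}^\top$ note that $b\cup b'$ meets $T_M$ if and only if $b$ or $b'$ does. They preserve the greatest element; for $\varphi_{q_M}^\top$ this holds because $T_M\neq\varnothing$. The maps from $S_{p_J}$ are one-to-one since each $j\in J$ is $\tau(J)$ for some $\tau\in T$, the map $\varphi_{q_M}^\top$ is one-to-one since $b=\varphi_{q_M}^\top(b)\cap T$, and the maps from $S_\bot$ are one-to-one since their targets are nontrivial. Triangles that start at $\bot$ commute, because there is only one map from $S_\bot$ that preserves $0$ and $1$. For the triangle $p_J<q_M<\top$, let $\varnothing\ne a\subseteq J$. By Lemma~\ref{lem:choice} the set $\varphi_{p_J}^{q_M}(a)$ meets $T_M$, so $\varphi_{q_M}^\top\varphi_{p_J}^{q_M}(a)=\{\tau:\tau(J)\in a\}\cup\{\infty\}=\varphi_{p_J}^\top(a)$.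
\end{proof}

\begin{proposition}\label{prop:config}
If this diagram has a lifting in $\mathbf V$, then there are a nontrivial algebra $U\in\mathbf V$ and an order-preserving map $\xi\colon I\to\operatorname{Con}U$ such that $\bigvee_{j\in J}\xi(j)=1_U$ for all $J\in\mathcal J$ and $\bigwedge_{m\in M}\xi(m)=0_U$ for all $M\in\mathcal M$.
\end{proposition}

\begin{proof}
Let $A_r$, $f_r^s$, $\iota_r$ ($r\le s$ in $P$) be a lifting. By (C4), $\operatorname{Con}A_r=\operatorname{Con}_cA_r$. For $b\in S_r$ write $[b]_r=\iota_r^{-1}(b)$. Then $b\mapsto[b]_r$ is a lattice isomorphism from $S_r$ onto $\operatorname{Con}A_r$, and $(\operatorname{Con}f_r^s)([b]_r)=[\varphi_r^s(b)]_s$.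

\emph{The algebras.} Let $B=A_\top/[T]_\top$, and let $h_r\colon A_r\to B$ be $f_r^\top$ followed by the projection, so that $h_r=h_s\circ f_r^s$ for $r\le s$. Put $C_0=h_\bot(A_\bot)$, $C_J=h_{p_J}(A_{p_J})$ and $D_M=h_{q_M}(A_{q_M})$. Then $C_0\le C_J\le D_M\le B$ for all $J,M$. By (C2), the kernel of $h_r$ is $[b]_r$ for the largest $b\in S_r$ with $\infty\notin\varphi_r^\top(b)$. For $r=\bot$ this is $b=\varnothing$, so $h_\bot$ is one-to-one, and $|C_0|\ge2$ because $A_\bot$ has two congruences. For $r=q_M$ it is $b=T\setminus T_M$. So by (C3) the congruences of $D_M$ are the relations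
\[
\Theta^M_S=h_{q_M}\bigl([(T\setminus T_M)\cup S]_{q_M}\bigr)\qquad(S\subseteq T_M),
\]
and $\Theta^M_\varnothing=0_{D_M}$ and $\Theta^M_S\cap\Theta^M_{S'}=\Theta^M_{S\cap S'}$.

Let $U$ be the subalgebra of $B$ generated by $\bigcup_JC_J$. It contains $C_0$, so it is nontrivial, and $U\le D_M$ for every $M$. For $i\in I$ let $\xi(i)$ be the congruence of $U$ generated by all pairs $(h_{p_J}(a),h_{p_J}(a'))$ with $J\in\mathcal J$, $j\in J$, $j\le i$ and $(a,a')\in[\{j\}]_{p_J}$. The set of generators grows with $i$, so $\xi$ is order-preserving.

\emph{Joins.} Let $J\in\mathcal J$ and $\eta=\bigvee_{j\in J}\xi(j)$. The congruence $h_{p_J}^{-1}(\eta)$ of $A_{p_J}$ contains $[\{j\}]_{p_J}$ for every $j\in J$, so it contains $[J]_{p_J}=1_{A_{p_J}}$. Hence $C_J^2\subseteq\eta$, and in particular $C_0^2\subseteq\eta$. Now let $J'\in\mathcal J$ be arbitrary. The congruence $h_{p_{J'}}^{-1}(\eta)$ contains all pairs from $f_\bot^{p_{J'}}(A_\bot)$, so it contains the congruence that they generate, which is $[\varphi_\bot^{p_{J'}}(\{*\})]_{p_{J'}}=1_{A_{p_{J'}}}$. (This is where preservation of $1$ is used.) So $C_{J'}^2\subseteq\eta$.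 As every $C_{J'}$ contains the nonempty set $C_0$, the union $\bigcup_{J'}C_{J'}$ lies in one $\eta$-class $Y$. The class $Y$ is a subalgebra of $U$. Indeed, it contains the constants, which lie in $C_0$, and if $g$ is an operation of arity $k\ge1$, $c_1,\dots,c_k\in Y$ and $c\in C_0$, then $g(c_1,\dots,c_k)\mathrel\eta g(c,\dots,c)\in C_0\subseteq Y$. Therefore $Y=U$ and $\eta=1_U$.

\emph{Meets.} Let $M\in\mathcal M$, and for $m\in M$ let $S_m=\{\tau\in T_M:\tau(J)\le m\text{ for some }J\in\mathcal J\}$. By the definition of $T_M$, each $\tau\in T_M$ lies outside $S_m$ for some $m\in M$, so $\bigcap_{m\in M}S_m=\varnothing$. Consider a generator $(h_{p_J}(a),h_{p_J}(a'))$ of $\xi(m)$, with $(a,a')\in[\{j\}]_{p_J}$ and $j\le m$. With $f=f_{p_J}^{q_M}$, the pair $(f(a),f(a'))$ lies in $[\{\tau:\tau(J)=j\}]_{q_M}$, and $\{\tau:\tau(J)=j\}\subseteq(T\setminus T_M)\cup S_m$. Applying $h_{q_M}$, we see that the generator lies in $\Theta^M_{S_m}$. Since $\Theta^M_{S_m}\cap U^2$ is a congruence of $U$, we get $\xi(m)\subseteq\Theta^M_{S_m}$, and hence $\bigcap_{m\in M}\xi(m)\subseteq\bigcap_{m\in M}\Theta^M_{S_m}=\Theta^M_\varnothing=0_{D_M}$.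
\end{proof}

For the data of Example~\ref{ex:M3} the poset $P$ has eight elements, and the proposition shows that this diagram has no lifting in a variety whose congruence lattices are all distributive.

\begin{definition}\label{def:D}
The diagram $\mathcal D$ is the diagram above for $I=K\setminus\{0,1\}$ and
\begin{align*}
\mathcal J&=\bigl\{\{\alpha_1,\beta_1\},\ \{\alpha_2,\beta_2\},\ \{\alpha,\gamma\},\ \{\beta,\gamma\}\bigr\},\\
\mathcal M&=\bigl\{\{\alpha,\beta\},\ \{\alpha,\gamma\},\ \{\beta,\gamma\},\ \{\alpha_1,\alpha_2\},\ \{\beta_1,\beta_2\}\bigr\}.
\end{align*}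
\end{definition}

Condition (a) holds because every $J\in\mathcal J$ has join $1$ in $K$ and so has no upper bound in $I$. Condition (b) holds because every $M\in\mathcal M$ has meet $0$ in $K$ and so has no lower bound in $I$. Here $|P|=1+4+5+1=11$ and $|T|=2^4=16$, and the top semilattice is $\mathbf 2^{17}$.

\section{A Taylor term collapses the configuration}\label{sec:collapse}

\begin{proposition}\label{prop:collapse}
Let $\mathbf V$ have a Taylor term, let $U\in\mathbf V$, and let $\delta,\omega,\alpha,\beta,\gamma,\alpha_1,\alpha_2,\beta_1,\beta_2\in\operatorname{Con}U$ satisfy $\alpha_1,\alpha_2\le\alpha$, $\beta_1,\beta_2\le\beta$ and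
\begin{gather*}
\alpha_1\vee\beta_1=\alpha_2\vee\beta_2=\alpha\vee\gamma=\beta\vee\gamma=\omega,\\
\alpha\wedge\beta=\alpha\wedge\gamma=\beta\wedge\gamma=\alpha_1\wedge\alpha_2=\beta_1\wedge\beta_2=\delta .
\end{gather*}
Then $\omega=\delta$.
\end{proposition}

Neither of the two five-element nondistributive lattices could replace $K$ here. The group $\mathbf Z_2\times\mathbf Z_2$ has three atomic congruences with pairwise join $1$ and meet $0$. In the meet-semilattice $\mathbf 2^2=\{0,a,b,1\}$ the congruence with the single nontrivial class $\{0,a\}$, the congruence with classes $\{0,a\},\{b,1\}$ and the congruence with classes $\{0,b\},\{a,1\}$ generate a pentagon.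

The model for the proof is the case of an abelian group $U$, with congruences read as subgroups and $\delta=0$. An element of $\omega$ can be written as $a_1+b_1=a_2+b_2$ with $a_i\in\alpha_i$ and $b_i\in\beta_i$. Then
\begin{equation}\label{eq:linear}
a_1-a_2=b_2-b_1\in\alpha\cap\beta=0,\qquad a_1=a_2\in\alpha_1\cap\alpha_2=0,\qquad b_1=b_2\in\beta_1\cap\beta_2=0 .
\end{equation}
The argument needs to add increments, to reorder them and to cancel. A Taylor term provides none of this directly. We obtain cancellation from the lattice relations (Lemma~\ref{lem:central}), and we store the increments in separate arguments of an iterate of the Taylor term (Lemma~\ref{lem:exchange}).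

All congruences in the proposition lie in the interval $[\delta,\omega]$. By (C3) we may pass to $U/\delta$, so \emph{for the rest of this section we assume the hypotheses of Proposition~\ref{prop:collapse} with $\delta=0_U$}, and we write $0$ for $0_U$. We fix an $\omega$-class $E$. By (C1), two elements of $E$ are linked by a chain with steps in $\lambda\cup\lambda'$ whenever $\lambda\vee\lambda'=\omega$, and the chain stays in $E$.

\subsection*{Centrality}

\begin{lemma}\label{lem:central}
Let $\kappa\in\{\alpha,\beta\}$, let $g$ be a term, let $\bar a,\bar b$ be tuples of elements of $E$ of the same length, and let $\bar c,\bar d$ be tuples with $c_l\mathrel\kappa d_l$ for all $l$. If $g(\bar a,\bar c)=g(\bar a,\bar d)$, then $g(\bar b,\bar c)=g(\bar b,\bar d)$.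
\end{lemma}

\begin{proof}
Let $\kappa'$ be the other element of $\{\alpha,\beta\}$. Then $\kappa'\vee\gamma=\omega$ and $\kappa\wedge\kappa'=\kappa\wedge\gamma=0$. We can pass from $\bar a$ to $\bar b$ inside $E$ by finitely many changes of one coordinate, each within $\kappa'$ or within $\gamma$. So we may assume that $\bar a$ and $\bar b$ are coordinatewise $\lambda$-related, with $\lambda\in\{\kappa',\gamma\}$. Then
\[
g(\bar b,\bar c)\mathrel\lambda g(\bar a,\bar c)=g(\bar a,\bar d)\mathrel\lambda g(\bar b,\bar d),\qquad g(\bar b,\bar c)\mathrel\kappa g(\bar b,\bar d),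
\]
and $\lambda\wedge\kappa=0$ gives the equality.
\end{proof}

In words: if an $\alpha$-change or a $\beta$-change of some arguments leaves the value of a term fixed for one choice of the remaining arguments in $E$, then it does so for every choice. In a module this is the cancellation of the common summand. For semilattices the lemma alone finishes the proof: if $c,d\in E$ and $c\mathrel\kappa d$, then $(c\wedge d)\wedge c=(c\wedge d)\wedge d$ gives $c\wedge c=c\wedge d=d\wedge d$, provided $c\wedge d\in E$, which holds by idempotence.

\subsection*{Tree terms}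
Let $t$ be the Taylor term, of arity $n$. One copy of $t$ can move one increment, and a chain from $x$ to $y$ has many steps, so we iterate. Define terms $t_N$ with variables $x_w$ indexed by the words $w\in[n]^N$: $t_0$ is the variable indexed by the empty word, and
\[
t_N=t\bigl(t_{N-1}((x_{1w'})_{w'}),\dots,t_{N-1}((x_{nw'})_{w'})\bigr),\qquad w'\in[n]^{N-1}.
\]
Thus $t_N$ is the complete $n$-ary tree of depth $N$ with $t$ at each inner node, and it is idempotent by induction on $N$. We call the words $w\in[n]^N$ \emph{positions}. For a position $w$, $k\in[N]$ and $l\in[n]$, let $w[k{:}l]$ be $w$ with its $k$-th letter replaced by $l$. The $k$-th \emph{block} of $w$ is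
\[
L_k=\{w[k{:}l]:l\in[n],\ l\ne w_k\}.
\]
Its elements differ from $w$ exactly in the $k$-th letter, so $\{w\},L_1,\dots,L_N$ are pairwise disjoint. For $a,b\in E$ let $u^i_l(a,b),v^i_l(a,b)\in\{a,b\}$ be obtained from $u^i_l,v^i_l$ by substituting $a$ for $x$ and $b$ for $y$. With $i=w_k$, we define two assignments of values to the block $L_k$: $\mathsf U_k(a,b)$ gives the position $w[k{:}l]$ the value $u^i_l(a,b)$, and $\mathsf V_k(a,b)$ gives it the value $v^i_l(a,b)$. The next lemma says that the value at $w$ can be moved from $a$ to $b$ at the cost of switching the $k$-th block from $\mathsf U_k$ to $\mathsf V_k$.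

\begin{lemma}\label{lem:exchange}
Let $w\in[n]^N$, $k\in[N]$, and let $a,b\in E$ with $(a,b)\in\alpha\cup\beta$. For every assignment $e$ of values in $E$ to the positions outside $\{w\}\cup L_k$,
\[
t_N\bigl(w{:}\,a;\ L_k{:}\,\mathsf U_k(a,b);\ e\bigr)=t_N\bigl(w{:}\,b;\ L_k{:}\,\mathsf V_k(a,b);\ e\bigr).
\]
\end{lemma}

\begin{proof}
On both sides the values on $\{w\}\cup L_k$ lie in $\{a,b\}$, so they are coordinatewise $\kappa$-related, where $\kappa\in\{\alpha,\beta\}$ contains $(a,b)$. By Lemma~\ref{lem:central} it suffices to treat one $e$, and we take $e$ constantly equal to $a$. Write $w=w^-iw^+$ with $|w^-|=k-1$, so that $w[k{:}l]=w^-lw^+$. For $\zeta\in E$ let $g(\zeta)$ be the value of $t_{N-k}$ with $\zeta$ at position $w^+$ and $a$ elsewhere. Since $u^i_i(a,b)=a$, on the left side the subtree at the node $w^-l$ has value $g(u^i_l(a,b))=u^i_l(g(a),g(b))$ for every $l\in[n]$, including $l=i$. Since $v^i_i(a,b)=b$, on the right side it has value $v^i_l(g(a),g(b))$. By $(E_i)$ with $g(a),g(b)$ for $x,y$, the values at the node $w^-$ agree. The positions that do not begin with $w^-$ have the same values on both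 sides.
\end{proof}

For a commutative binary $t$ each block is a single position, the $k$-th \emph{neighbor} of $w$, and $\mathsf U_k(a,b)=b$, $\mathsf V_k(a,b)=a$. The lemma then says that the values at $w$ and at a neighbor may be swapped if they are $\alpha$- or $\beta$-related. For $N=2$, $w=11$, $k=1$ it reads $t(t(a,c),t(b,d))=t(t(b,c),t(a,d))$. Commutativity gives this for $c=d$, and centrality extends it to all $c,d\in E$.

\begin{example}\label{ex:binary}
Let $t$ be binary and commutative, and let $x,y,z,z'\in E$ satisfy $x\mathrel{\alpha_1}z\mathrel{\beta_1}y$ and $x\mathrel{\alpha_2}z'\mathrel{\beta_2}y$. We show $x=y$. Fix $w\in[2]^4$ and values in $E$ at the eleven positions other than $w$ and its four neighbors. Let $f(p\mid s_1,s_2\mid s_3,s_4)$ be the value of $t_4$ with $p$ at $w$ and $s_k$ at the $k$-th neighbor. Swapping along the first chain with neighbors $1,2$ and along the second chain with neighbors $3,4$ gives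
\begin{align*}
f(x\mid z,y\mid x,z')&=f(z\mid x,y\mid x,z')=f(y\mid x,z\mid x,z'),\\
f(x\mid x,z\mid z',y)&=f(z'\mid x,z\mid x,y)=f(y\mid x,z\mid x,z').
\end{align*}
So the two left sides are equal, and we connect them by changing one neighbor at a time:
\begin{multline*}
c_0=f(x\mid z,y\mid x,z')\ \mathrel{\alpha_1}\ c_1=f(x\mid x,y\mid x,z')\ \mathrel{\alpha_2}\ c_2=f(x\mid x,y\mid z',z')\\
\mathrel{\beta_1}\ c_3=f(x\mid x,z\mid z',z')\ \mathrel{\beta_2}\ c_4=f(x\mid x,z\mid z',y)=c_0 .
\end{multline*}
Now we follow \eqref{eq:linear}. From $c_0\mathrel\alpha c_2\mathrel\beta c_4=c_0$ we get $c_2=c_0$. Then $(c_0,c_1)\in\alpha_1\wedge\alpha_2$ and $(c_0,c_3)\in\beta_1\wedge\beta_2$, so all $c_k$ are equal. By Lemma~\ref{lem:central}, $c_0=c_1$ means that neighbor $1$ does not distinguish $z$ from $x$, whatever the other values are. Hence a swap gives $f(x\mid z,\dots)=f(z\mid x,\dots)=f(z\mid z,\dots)$, and by Lemma~\ref{lem:central} again position $w$ does not distinguish $x$ from $z$. From $c_2=c_3$ we get $f(z\mid s_1,y\mid\dots)=f(y\mid s_1,z\mid\dots)=f(y\mid s_1,y\mid\dots)$, so position $w$ does not distinguish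 $z$ from $y$. As $w$ is arbitrary, $x=t_4(x,\dots,x)=t_4(y,\dots,y)=y$. If $t(x,y)=(x+y)/2$ in a rational vector space, then $t_4$ is the average of its sixteen arguments, and $16(c_0-c_1)=z-x$ is the increment $a_1$ of \eqref{eq:linear}.
\end{example}

In general the chains from $x$ to $y$ are long. The four slots of the example become four groups of blocks, and the cycle $c_0,\dots,c_4$ survives unchanged. The ending does not: the cycle shows only that all $\alpha_1$-increments \emph{together} cancel, so the single steps of a chain cannot be isolated, and Lemma~\ref{lem:central} does not apply to the pair $(x,y)$, which need not lie in $\alpha$ or $\beta$. A double induction replaces it.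

\begin{proof}[Proof of Proposition~\ref{prop:collapse}]
Let $x,y\in E$. We show $x=y$; as $E$ is an arbitrary $\omega$-class, this gives $\omega=0$.

\emph{Setup.} Choose chains $x=z_0,\dots,z_r=y$ with steps in $\alpha_1\cup\beta_1$ and $x=z'_0,\dots,z'_r=y$ with steps in $\alpha_2\cup\beta_2$. By repeating the last element we may use the same $r\ge1$ for both. Let $N=2r$, and for $k\in[r]$ put $(a_k,b_k)=(z_{k-1},z_k)$ and $(a_{r+k},b_{r+k})=(z'_{k-1},z'_k)$. Partition $\{1,\dots,r\}=\mathsf A_1\sqcup\mathsf B_1$ and $\{r+1,\dots,2r\}=\mathsf A_2\sqcup\mathsf B_2$ so that $(a_k,b_k)\in\alpha_i$ for $k\in\mathsf A_i$ and $(a_k,b_k)\in\beta_i$ for $k\in\mathsf B_i$. Fix $w\in[n]^N$. We write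
\[
f(p\mid s_1,s_2\mid s_3,s_4\mid e)
\]
for the value of $t_N$ with $p$ at $w$, with assignments $s_1,s_2,s_3,s_4$ on the four \emph{slots} $\bigcup_{k\in\mathsf A_1}L_k$, $\bigcup_{k\in\mathsf B_1}L_k$, $\bigcup_{k\in\mathsf A_2}L_k$, $\bigcup_{k\in\mathsf B_2}L_k$, and with $e$ on the remaining positions. All values are taken in $E$. We abbreviate $s=(s_1,s_2)$ and $s'=(s_3,s_4)$. The letter $\mathsf U$ in a slot means that each block $L_k$ of the slot carries $\mathsf U_k(a_k,b_k)$, and the letter $\mathsf V$ means that it carries $\mathsf V_k(a_k,b_k)$. Since both assignments take values in $\{a_k,b_k\}$ on $L_k$, switching between $\mathsf U$ and $\mathsf V$ in the four slots is a coordinatewise $\alpha_1$-, $\beta_1$-, $\alpha_2$-, $\beta_2$-change, respectively.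

\emph{Step 1: transport along the chains.} Apply Lemma~\ref{lem:exchange} for $k=1,\dots,r$ in turn: at step $k$ the value at $w$ goes from $z_{k-1}$ to $z_k$ and block $L_k$ goes from $\mathsf U_k$ to $\mathsf V_k$. Doing the same for $k=r+1,\dots,2r$ along the second chain, we get for all $s,s',e$
\begin{equation}\label{eq:transport}
f(x\mid\mathsf U,\mathsf U\mid s'\mid e)=f(y\mid\mathsf V,\mathsf V\mid s'\mid e),\qquad f(x\mid s\mid\mathsf U,\mathsf U\mid e)=f(y\mid s\mid\mathsf V,\mathsf V\mid e).
\end{equation}

\emph{Step 2: the cycle.} Fix one $e$, omit it from the notation, and put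
\begin{gather*}
c_0=f(x\mid\mathsf U,\mathsf U\mid\mathsf V,\mathsf V),\quad c_1=f(x\mid\mathsf V,\mathsf U\mid\mathsf V,\mathsf V),\quad c_2=f(x\mid\mathsf V,\mathsf U\mid\mathsf U,\mathsf V),\\
c_3=f(x\mid\mathsf V,\mathsf V\mid\mathsf U,\mathsf V),\quad c_4=f(x\mid\mathsf V,\mathsf V\mid\mathsf U,\mathsf U).
\end{gather*}
By \eqref{eq:transport}, both $c_0$ and $c_4$ equal $f(y\mid\mathsf V,\mathsf V\mid\mathsf V,\mathsf V)$. Thus $c_0\mathrel{\alpha_1}c_1\mathrel{\alpha_2}c_2\mathrel{\beta_1}c_3\mathrel{\beta_2}c_4=c_0$. Then $(c_0,c_2)\in\alpha\wedge\beta=0$, so $c_2=c_0$. Next $(c_0,c_1)\in\alpha_1\wedge\alpha_2=0$ and $(c_0,c_3)\in\beta_1\wedge\beta_2=0$. So $c_0=c_1=c_2=c_3=c_4$. Each equality $c_{k-1}=c_k$ switches one slot between $\mathsf U$ and $\mathsf V$, which is an $\alpha$-change or a $\beta$-change. By Lemma~\ref{lem:central}, switching any one slot between $\mathsf U$ and $\mathsf V$ leaves the value of $f$ fixed for all values in $E$ at the other positions. Applying this twice to each right side of \eqref{eq:transport}, we get for all $s,s',e$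
\begin{equation}\label{eq:base}
f(x\mid\mathsf U,\mathsf U\mid s'\mid e)=f(y\mid\mathsf U,\mathsf U\mid s'\mid e),\qquad f(x\mid s\mid\mathsf U,\mathsf U\mid e)=f(y\mid s\mid\mathsf U,\mathsf U\mid e).
\end{equation}

\emph{Step 3: position $w$ does not distinguish $x$ from $y$.} We claim that $f(x\mid s\mid s'\mid e)=f(y\mid s\mid s'\mid e)$ for all $s,s',e$. Since $\alpha_1\vee\beta_1=\omega$, there are assignments $s=h_0,h_1,\dots,h_d=(\mathsf U,\mathsf U)$ on the first two slots, with values in $E$, such that consecutive ones are coordinatewise $\alpha_1$-related or coordinatewise $\beta_1$-related (change one coordinate at a time). Since $\alpha_2\vee\beta_2=\omega$, there are $s'=h'_0,\dots,h'_{d'}=(\mathsf U,\mathsf U)$ on the last two slots with steps in $\alpha_2$ or $\beta_2$. We prove $f(x\mid h_i\mid h'_j\mid e)=f(y\mid h_i\mid h'_j\mid e)$ by induction on $(d-i)+(d'-j)$. If $i=d$ or $j=d'$, this is \eqref{eq:base}. Otherwise let $\lambda\in\{\alpha_1,\beta_1\}$ relate $h_i$ to $h_{i+1}$ and let $\mu\in\{\alpha_2,\beta_2\}$ relate $h'_j$ to $h'_{j+1}$. By the induction hypothesis,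
\begin{gather*}
f(x\mid h_i\mid h'_j\mid e)\mathrel\lambda f(x\mid h_{i+1}\mid h'_j\mid e)=f(y\mid h_{i+1}\mid h'_j\mid e)\mathrel\lambda f(y\mid h_i\mid h'_j\mid e),\\
f(x\mid h_i\mid h'_j\mid e)\mathrel\mu f(x\mid h_i\mid h'_{j+1}\mid e)=f(y\mid h_i\mid h'_{j+1}\mid e)\mathrel\mu f(y\mid h_i\mid h'_j\mid e).
\end{gather*}
In all four cases $\lambda\wedge\mu=0$: we have $\alpha_1\wedge\alpha_2=\beta_1\wedge\beta_2=0$, and $\alpha_1\wedge\beta_2$ and $\beta_1\wedge\alpha_2$ lie below $\alpha\wedge\beta=0$. This completes the induction, and $i=j=0$ is the claim.

\emph{Step 4.} The position $w$ was arbitrary. So in $t_N(x,\dots,x)$ we may change the arguments from $x$ to $y$ one at a time without changing the value, and idempotence gives $x=t_N(x,\dots,x)=t_N(y,\dots,y)=y$.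
\end{proof}

\begin{remark}\label{rem:gamma}
The congruence $\gamma$ enters only in Lemma~\ref{lem:central}, where it makes $\alpha$ and $\beta$ central at once. The proof above applies the two lemmas only to changes within one of $\alpha_1,\beta_1,\alpha_2,\beta_2$, and for these the proof of Lemma~\ref{lem:central} also works without $\gamma$: if $\kappa\in\{\alpha_1,\beta_1\}$, move $\bar a$ to $\bar b$ by steps in $\alpha_2$ or $\beta_2$, which meet $\kappa$ in $0$ as in Step 3, and exchange the indices $1,2$ if $\kappa\in\{\alpha_2,\beta_2\}$. So the hypotheses on $\gamma$ in Proposition~\ref{prop:collapse} are a convenience, and no minimality is claimed for $K$ or $\mathcal D$.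
\end{remark}

\begin{corollary}\label{cor:notaylor}
If $\mathcal D$ has a lifting in $\mathbf V$, then $\mathbf V$ has no Taylor term.
\end{corollary}

\begin{proof}
Let $U$ and $\xi$ be given by Proposition~\ref{prop:config} for the data of Definition~\ref{def:D}. The congruences $\xi(i)$, $i\in K\setminus\{0,1\}$, satisfy the hypotheses of Proposition~\ref{prop:collapse} with $\delta=0_U$ and $\omega=1_U$: the inequalities hold because $\xi$ is order-preserving, and the four joins and five meets are those listed in $\mathcal J$ and $\mathcal M$. A Taylor term would give $0_U=1_U$, but $U$ is nontrivial.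
\end{proof}

\section{Partition lattices in free algebras}\label{sec:free}

For the variety of sets $F_{\mathbf V}(X)=X$ and $\operatorname{Con}F_{\mathbf V}(X)=\operatorname{Eq}X$. We show that a variety without a Taylor term resembles the variety of sets closely enough to keep a copy of $\operatorname{Eq}X$. The first step is to treat every idempotent term, consistently, as if it were a projection.

For $n\ge1$ let $I_n$ be the set of idempotent $n$-ary terms modulo the identities of $\mathbf V$. For $s\in I_m$ and a map $h\colon[m]\to[n]$, the \emph{minor} $s^h=s(x_{h(1)},\dots,x_{h(m)})$ is a well-defined element of $I_n$, and $(s^h)^{h'}=s^{h'\circ h}$.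

\begin{lemma}\label{lem:sigma}
If $\mathbf V$ has no Taylor term, then there is a map $\sigma$ that assigns to each $n\ge1$ and each $s\in I_n$ an index $\sigma(s)\in[n]$, in such a way that
\begin{equation}\label{eq:minor}
\sigma(s^h)=h(\sigma(s))\qquad\text{for all } m,n\ge1,\ s\in I_m \text{ and } h\colon[m]\to[n].
\end{equation}
\end{lemma}

The converse is immediate: if $t$ is a Taylor term and $i=\sigma(t)$, then $(E_i)$ has the form $t^h=t^{h'}$ in $I_2$ with $h(i)=1$ and $h'(i)=2$, contrary to \eqref{eq:minor}. For the lemma itself, the hypothesis gives a good coordinate for each term separately, and the difficulty is to choose these coordinates coherently. For finitely many terms we do this by writing them all as minors of one term, and compactness does the rest.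

\begin{proof}
The space $\prod_{n\ge1}[n]^{I_n}$ is a product of finite discrete spaces, hence compact by Tychonoff's theorem. Each instance $(s,h)$ of \eqref{eq:minor} involves two coordinates and so defines a closed subset. It therefore suffices to satisfy finitely many instances $(s_1,h_1),\dots,(s_k,h_k)$, $k\ge1$, at a time.

For $s\in I_m$ and $s'\in I_{m'}$ consider the term in the variables $x_{jl}$ ($j\in[m]$, $l\in[m']$)
\[
s*s'=s\bigl(s'(x_{11},\dots,x_{1m'}),\dots,s'(x_{m1},\dots,x_{mm'})\bigr).
\]
It is idempotent. Substituting $x_j$ for $x_{jl}$ gives $s$, by idempotence of $s'$, and substituting $x_l$ for $x_{jl}$ gives $s'$, by idempotence of $s$. So $s$ and $s'$ are minors of $s*s'$. A minor of a minor is a minor, so all of $s_1,\dots,s_k$ are minors of the idempotent term $t=(\cdots(s_1*s_2)*\cdots)*s_k$. Let $p$ be the arity of $t$.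

Since $t$ is not a Taylor term, there is $i\in[p]$ such that $\mathbf V$ satisfies no identity $t(u)=t(v)$ with $u,v\in\{x,y\}^p$, $u_i=x$, $v_i=y$. It follows that for $g,g'\colon[p]\to[n]$,
\[
t^g=t^{g'}\ \text{ in } I_n\quad\text{implies}\quad g(i)=g'(i).
\]
Otherwise, substituting $x$ for $x_{g(i)}$ and $y$ for all other variables in the identity $t^g=t^{g'}$ would give a forbidden identity. So we may define $\sigma(s)=g(i)$ if $s\in I_n$ equals $t^g$ for some $g\colon[p]\to[n]$, and $\sigma(s)=1$ otherwise. If $s_j=t^g$, then $s_j^{h_j}=t^{h_j\circ g}$, so $\sigma(s_j^{h_j})=h_j(g(i))=h_j(\sigma(s_j))$.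
\end{proof}

The obvious map from $\operatorname{Eq}X$ to $\operatorname{Con}F_{\mathbf V}(X)$ sends $\theta$ to the congruence generated by $\theta$. It preserves joins, but it need not preserve meets, even without a Taylor term.

\begin{example}\label{ex:semigroup}
Let $\mathbf V$ be the variety of commutative semigroups, so that $F=F_{\mathbf V}(X)$ consists of nonempty commutative words. Let $X=\{a,b,c,d\}$, let $\theta$ have classes $\{a,b\},\{c,d\}$ and let $\psi$ have classes $\{a,d\},\{b,c\}$. Then $\theta\wedge\psi$ is equality, but the pair of distinct words $(ac,bd)$ lies in the congruence generated by $\theta$ and, as $bd=db$, also in the congruence generated by $\psi$. The remedy is to enlarge the congruences. For any nonempty $X$ and $\theta\in\operatorname{Eq}X$ let $\rho(\theta)$ be the union of $\theta$ with the set of all pairs of words of equal length at least $2$. This is a congruence, since multiplying two related words by a word gives words of equal length at least $2$. The relations $\rho(\theta)$ all agree outside $X$, so $\rho$ preserves meets and joins and is one-to-one.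
\end{example}

In the example the words are sorted by length, that is, by their image in the free algebra on one generator; the relation $\theta$ is kept on the words of length one, and everything else is collapsed as far as possible. The general construction does the same. The words of length one are replaced by the values of idempotent terms at generators, which $\sigma$ maps back to $X$, and ``as far as possible'' means taking the largest congruence inside a given equivalence relation. Recall that a \emph{unary polynomial} of an algebra $F$ is a map $a\mapsto q(a,\bar c)$ with $q$ a term and $\bar c$ a tuple of elements of $F$. If $R$ is an equivalence relation on $F$, then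
\[
R^\flat=\{(a,b):(p(a),p(b))\in R\text{ for every unary polynomial }p\}
\]
is the largest congruence contained in $R$. Indeed, $R^\flat$ is an equivalence relation contained in $R$; it is preserved by the maps $a\mapsto g(c_1,\dots,a,\dots,c_l)$, $g$ an operation, because the composite of such a map with a unary polynomial is a unary polynomial; and every congruence inside $R$ is preserved by unary polynomials and so lies in $R^\flat$. From the definition, $(R\cap R')^\flat=R^\flat\cap R'^\flat$.

\begin{proposition}\label{prop:embed}
If $\mathbf V$ has no Taylor term, then for every nonempty set $X$ there is a lattice embedding $\rho\colon\operatorname{Eq}X\to\operatorname{Con}F_{\mathbf V}(X)$.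
\end{proposition}

\begin{proof}
The variety $\mathbf V$ is nontrivial by Example~\ref{ex:taylor}, so (C5) applies. Let $\sigma$ be as in Lemma~\ref{lem:sigma}, let $F=F_{\mathbf V}(X)$, let $\varepsilon\colon F\to F_{\mathbf V}(\{z\})$ be the homomorphism with $\varepsilon(x)=z$ for all $x\in X$, and let $H=\varepsilon^{-1}(z)\supseteq X$. For a term $s$ of arity $m\ge1$ and $y_1,\dots,y_m\in X$, not necessarily distinct, $\varepsilon(s(\bar y))=s(z,\dots,z)$. So by (C5), $s(\bar y)\in H$ if and only if $s$ is idempotent.

\emph{The map $\pi\colon H\to X$.} For $a=s(y_1,\dots,y_m)\in H$ put $\pi(a)=y_{\sigma(s)}$. To see that this is well defined, let also $a=s'(y'_1,\dots,y'_{m'})$. Let $y''_1,\dots,y''_k$ be the distinct elements among the $y_j$ and $y'_j$, and write $y_j=y''_{h(j)}$ and $y'_j=y''_{h'(j)}$. Then $s^h(\bar y'')=a=s'^{h'}(\bar y'')$, so $s^h=s'^{h'}$ in $I_k$ by (C5). Now \eqref{eq:minor} gives $h(\sigma(s))=h'(\sigma(s'))$, that is, $y_{\sigma(s)}=y'_{\sigma(s')}$. Taking for $s$ the unary term $x_1$, we see that $\pi(x)=x$ for $x\in X$.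

\emph{The map $\rho$.} For $\theta\in\operatorname{Eq}X$ let $\widehat\theta$ be the set of all $(a,b)\in F^2$ such that $\varepsilon(a)=\varepsilon(b)$ and, if $a\in H$ (equivalently $b\in H$), then $(\pi(a),\pi(b))\in\theta$. This is an equivalence relation on $F$, and we put $\rho(\theta)=\widehat\theta^{\,\flat}$. As $X$ generates $F$, every unary polynomial of $F$ has the form $a\mapsto q(a,\bar y)$ with $\bar y\in X^k$, $k\ge0$. Also $\varepsilon(a)=\varepsilon(b)$ implies $\varepsilon(q(a,\bar y))=\varepsilon(q(b,\bar y))$. Hence $(a,b)\in\rho(\theta)$ if and only if $\varepsilon(a)=\varepsilon(b)$ and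
\begin{equation}\label{eq:rho}
\bigl(\pi(q(a,\bar y)),\pi(q(b,\bar y))\bigr)\in\theta\quad\text{for all terms } q \text{ and } \bar y\in X^k \text{ with } q(a,\bar y)\in H .
\end{equation}

\emph{Meets.} We have $\widehat{\theta\cap\psi}=\widehat\theta\cap\widehat\psi$, so $\rho(\theta\wedge\psi)=\rho(\theta)\wedge\rho(\psi)$. In particular $\rho$ is monotone.

\emph{Restriction to $X$.} We claim that $\rho(\theta)\cap X^2=\theta$, so that $\rho$ is one-to-one. If $x,x'\in X$ and $(x,x')\in\rho(\theta)\subseteq\widehat\theta$, then $(x,x')=(\pi(x),\pi(x'))\in\theta$. Conversely let $(x,x')\in\theta$ and $q(x,\bar y)\in H$. Then $q$ is idempotent, and the pair in \eqref{eq:rho} is $(x,x')$ if $\sigma(q)=1$ and $(y_i,y_i)$ if $\sigma(q)=1+i$. Both lie in $\theta$.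

\emph{Joins.} Let $\eta=\theta\vee\psi$. By monotonicity $\rho(\theta)\vee\rho(\psi)\le\rho(\eta)$. For the other inclusion let $(a,b)\in\rho(\eta)$. The idea is to move $a$ and $b$, modulo $\rho(\theta)\vee\rho(\psi)$, to elements built from representatives of the $\eta$-classes, where being $\eta$-related means being equal. Let $e\colon X\to X$ send each element to a fixed representative of its $\eta$-class. Write $a=s(y_1,\dots,y_m)$ and $b=s'(y_1,\dots,y_m)$ with a common list $y_1,\dots,y_m\in X$, $m\ge1$, and put
\[
a^*=s(e(y_1),\dots,e(y_m)),\qquad b^*=s'(e(y_1),\dots,e(y_m)).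
\]
Each pair $(y_j,e(y_j))$ is linked by a chain in $X$ with steps in $\theta\cup\psi\subseteq\rho(\theta)\cup\rho(\psi)$. Hence $(a,a^*)$ and $(b,b^*)$ lie in $\rho(\theta)\vee\rho(\psi)$. It suffices to show that $(a^*,b^*)\in\rho(0)$, where $0$ is equality on $X$, because $\rho(0)\le\rho(\theta)$.

First, $\varepsilon(a^*)=s(z,\dots,z)=\varepsilon(a)=\varepsilon(b)=s'(z,\dots,z)=\varepsilon(b^*)$. Now let $q$ be a term and $\bar c\in X^k$ with $q(a^*,\bar c)\in H$; we must show $\pi(q(a^*,\bar c))=\pi(q(b^*,\bar c))$. The parameters $\bar c$ need not be representatives, so we have to find out whether $\pi$ selects a parameter or a generator inside $a^*$, and that it makes the same kind of choice for $b^*$. Consider the $(m+k)$-ary terms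
\[
Q=q\bigl(s(x_1,\dots,x_m),x_{m+1},\dots,x_{m+k}\bigr),\qquad Q'=q\bigl(s'(x_1,\dots,x_m),x_{m+1},\dots,x_{m+k}\bigr).
\]
Both are idempotent, because $Q(e(\bar y),\bar c)=q(a^*,\bar c)$ and $Q'(e(\bar y),\bar c)=q(b^*,\bar c)$ lie in $H$. By (C5), $\mathbf V$ satisfies $s(x,\dots,x)=s'(x,\dots,x)$. So $Q^h=Q'^h$ in $I_{1+k}$, where $h(j)=1$ for $j\le m$ and $h(m+i)=1+i$ for $i\in[k]$. By \eqref{eq:minor}, $h(\sigma(Q))=h(\sigma(Q'))$, which leaves two cases.

If $\sigma(Q)=\sigma(Q')=m+i$, then $\pi(q(a^*,\bar c))=c_i=\pi(q(b^*,\bar c))$.

Otherwise $\sigma(Q)=j$ and $\sigma(Q')=l$ with $j,l\le m$. The elements $q(a,\bar c)=Q(\bar y,\bar c)$ and $q(b,\bar c)=Q'(\bar y,\bar c)$ lie in $H$ and have images $y_j$ and $y_l$ under $\pi$. Since $(a,b)\in\rho(\eta)$, condition \eqref{eq:rho} gives $(y_j,y_l)\in\eta$. Therefore $\pi(q(a^*,\bar c))=e(y_j)=e(y_l)=\pi(q(b^*,\bar c))$.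

Thus $(a^*,b^*)\in\rho(0)$, and $\rho(\eta)=\rho(\theta)\vee\rho(\psi)$.
\end{proof}

For commutative semigroups $\varepsilon$ is the length, $H=X$ and $\pi$ is the identity, and \eqref{eq:rho} imposes no condition on words of length at least $2$. So $\rho$ is the map of Example~\ref{ex:semigroup}, which also shows that $\rho(0)$ may be larger than $0_F$.

\section{Proofs of the theorems, and the converse}\label{sec:end}

We use two theorems on partition lattices. By Whitman~\cite{Wh}, every lattice embeds into $\operatorname{Eq}X$ for some set $X$. By Pudl\'ak and T\r{u}ma~\cite{PT}, every finite lattice embeds into $\operatorname{Eq}X$ for some finite set $X$. In both statements we may take $X$ nonempty, as $\operatorname{Eq}\varnothing$ and $\operatorname{Eq}\{x\}$ are both one-element lattices.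

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathcal D$ be the diagram of Definition~\ref{def:D}; by Lemma~\ref{lem:diagram} it is a diagram of the required kind. If $\mathcal D$ has a lifting in $\mathbf V$, then $\mathbf V$ has no Taylor term by Corollary~\ref{cor:notaylor}, and so $\operatorname{Eq}X$ embeds into $\operatorname{Con}F_{\mathbf V}(X)$ for every nonempty $X$ by Proposition~\ref{prop:embed}. Composing with the embeddings of \cite{PT} and \cite{Wh} gives the last two statements.
\end{proof}

The hypothesis of the Problem includes a lifting of $\mathcal D$, so Theorem~\ref{thm:main} answers the Problem affirmatively.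

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The implication (1)$\Rightarrow$(2) is Proposition~\ref{prop:embed}, and (2)$\Rightarrow$(3) follows from Whitman's theorem. Each of (3)$\Rightarrow$(4) and (4)$\Rightarrow$(5) is a specialization. For (5)$\Rightarrow$(1), let $K$ embed into $\operatorname{Con}A$ with $A\in\mathbf V$, and let $\delta\ne\omega$ be the images of $0$ and $1$. The joins, meets and inequalities in the hypotheses of Proposition~\ref{prop:collapse} hold in $K$, so they hold for the images of the elements of $K$. A Taylor term would give $\omega=\delta$.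
\end{proof}

\begin{remark}\label{rem:converse}
The implication in the Problem cannot be reversed. The variety of sets satisfies (1)--(5) of Theorem~\ref{thm:class}; indeed every lattice embeds into some congruence lattice $\operatorname{Eq}X$ by Whitman's theorem. But $|\operatorname{Eq}X|\le2$ if $|X|\le2$ and $|\operatorname{Eq}X|\ge5$ otherwise, so $\operatorname{Eq}X$ is never isomorphic to $\mathbf 2^2$. By (C4), even the one-object diagram $\mathbf 2^2$ has no lifting in this variety. Liftability of all diagrams in the Problem is therefore strictly stronger than conditions (1)--(5).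
\end{remark}

\begin{thebibliography}{9}

\bibitem{PT}
P.~Pudl\'ak and J.~T\r{u}ma, Algebra Universalis \textbf{10} (1980), 74--95.

\bibitem{WT}
F.~Wehrung and J.~T\r{u}ma, \emph{Congruence lifting of diagrams of finite Boolean semilattices requires large congruence varieties}, arXiv:math/0410576 (2004).

\bibitem{Wh}
P.~M.~Whitman, Bull. AMS \textbf{52} (1946), 507--522.

\end{thebibliography}
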